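# A rank-one corner facing a corner of infinite rank

## 1. Polynomials sampled on a lacunary sequence

Let $\mathcal H$ be a complex, separable, infinite-dimensional Hilbert space with orthonormal basis $(e_j)_{j\ge1}$. Inner products are linear in the first variable. Take complex numbers $t_1,t_2,\dots$ that grow at least geometrically:
$$|t_1|\ge 1,\qquad |t_{j+1}|\ge 4|t_j|\quad (j\ge1). \tag{1}$$
The example to keep in mind is $t_j=(-4i)^j$, that is, $-4i,\,-16,\,64i,\,256,\dots$

Since $\sum_j 1/|t_j|<\infty$, the product
$$G(z)=\prod_{j\ge1}\Big(1-\frac{z}{t_j}\Big)$$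
converges locally uniformly. It is an entire function with simple zeros exactly at the points $t_j$, which are distinct because their moduli increase strictly. Put $w_j=1/|G'(t_j)|$ and define
$$x_n=\sum_j w_j^{1/2}\,t_j^{\,n}\,e_j\quad(n\ge-1),\qquad y_k=\sum_j\overline{w_j^{-1/2}\,\frac{t_j^{\,k}}{G'(t_j)}}\;e_j\quad(k\ge0). \tag{2}$$
Sections 6 and 7 prove that these series converge in $\mathcal H$ and that
$$\langle x_n,y_k\rangle=\sum_j\frac{t_j^{\,n+k}}{G'(t_j)}=0\qquad(n,k\ge0). \tag{3}$$
Let $M$ be the closed span of $\{x_n:n\ge0\}$.

It helps to identify a function $f$ on the set $\{t_j\}$ with the vector $\sum_j w_j^{1/2}f(t_j)e_j$, whenever that vector exists. Then $x_n$ is the monomial $t^n$, and $M$ is the closure of the polynomials in a weighted $\ell^2$ space. By (3), the $y_k$ are vectors orthogonal to every polynomial.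

Now let $K$ be the operator with $Ke_j=t_j^{-1}e_j$. It is compact and normal, it multiplies functions by $1/t$, and
$$Kx_n=x_{n-1}\qquad(n\ge0). \tag{4}$$
So $K$ maps every monomial $t^n$ with $n\ge1$ back into $M$, and only the constant $x_0$ can leave, in the single direction $x_{-1}$. The adjoint $K^*$ multiplies by $1/\bar t$, and there is no evident reason for it to respect polynomials.

This asymmetry is what the construction is for. Relative to $M$, the operator $K$ will have one off-diagonal corner of rank one and the other of infinite rank, and the vectors $y_k$ will certify the infinite rank.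

## 2. Reductive and almost reductive operators

Write $\mathcal B(\mathcal H)$ for the bounded operators on $\mathcal H$. "Projection" means orthogonal projection, $P=P^2=P^*$. Given a projection $P$ and an operator $T$, write $T$ as a block matrix with respect to $\mathcal H=P\mathcal H\oplus(I-P)\mathcal H$:
$$T=\begin{pmatrix}A&B\\ C&E\end{pmatrix},\qquad C=(I-P)TP,\quad B=PT(I-P).$$
(We do not distinguish the corner $(I-P)TP$ from the block $C$.) The operators $C$ and $B$ are the two off-diagonal corners. The condition $C=0$ says that $P\mathcal H$ is invariant for $T$. If also $B=0$, then $P\mathcal H$ is reducing.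

**Definition (reductive).** $T\in\mathcal B(\mathcal H)$ is *reductive* if for every projection $P$, $(I-P)TP=0$ implies $PT(I-P)=0$.

**Definition (almost reductive).** $T\in\mathcal B(\mathcal H)$ is *almost reductive* if for every projection $P$, $\operatorname{rank}(I-P)TP<\infty$ implies $\operatorname{rank}PT(I-P)<\infty$.

A self-adjoint $S$ has both properties, because $PS(I-P)=((I-P)SP)^*$ and an operator and its adjoint have the same rank. For an operator with neither property, let $U$ be the bilateral shift of infinite multiplicity: $\mathcal H=\bigoplus_{n\in\mathbb Z}U^nL$ with $\dim L=\infty$. If $P$ is the projection onto $\bigoplus_{n\ge0}U^nL$, then $(I-P)UP=0$, while $PU(I-P)$ maps $U^{-1}L$ onto $L$ and kills $U^nL$ for $n\ne-1$. So its rank is infinite.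

By a theorem of Wermer (proved in Section 4), every compact normal operator is reductive. The question, taken from Laurent W. Marcoux, Heydar Radjavi, Yuanhang Zhang, "Normal operators with highly incompatible off-diagonal corners", arXiv:1908.07024 (2019), asks whether the conclusion survives with "zero" replaced by "finite rank". Is every compact normal operator almost reductive? More generally, is every reductive normal operator almost reductive? Both answers are no. Here *line* means a real affine line in $\mathbb C$.

**Theorem 1.** Let $t_1,t_2,\dots\in\mathbb C$ with $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$ for all $j$. Assume that no line contains all but finitely many $t_j$. Let $K$ be the compact normal operator with $Ke_j=t_j^{-1}e_j$, where $(e_j)_{j\ge1}$ is an orthonormal basis. Then there is a projection $P$ with $\operatorname{rank}(I-P)KP=1$ and $\operatorname{rank}PK(I-P)=\infty$.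

For $t_j=(-4i)^j$ we have $t_j^{-1}=(i/4)^j$. Infinitely many $t_j$ lie on $\mathbb R$, infinitely many lie on $i\mathbb R$, and none is $0$. A line containing all but finitely many of them would share infinitely many points with each axis, so it would equal both axes, which is impossible. Hence $K=\operatorname{diag}\big((i/4)^j\big)_{j\ge1}$, which is even trace class, is a compact normal operator that is not almost reductive. By Wermer's theorem it is reductive, so the second question is answered as well.

The lines in Theorem 1 live in the plane of the $t_j$. For the eigenvalues $1/t_j$ we need their images under inversion. A *generalized circle* is a circle or a line. For instance, the circle $|z-\tfrac12|=\tfrac12$ passes through $0$, and $z\mapsto1/z$ maps it, without the point $0$, onto the line $\operatorname{Re}t=1$.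

**Theorem 2 (classification).** For a compact normal $K\in\mathcal B(\mathcal H)$ the following are equivalent.

* (a) $K$ is almost reductive.
* (b) $\operatorname{rank}(I-P)KP\le1$ implies $\operatorname{rank}PK(I-P)<\infty$ for every projection $P$.
* (c) All but finitely many nonzero eigenvalues of $K$ lie on one generalized circle through $0$.

If (c) holds and the exceptional eigenvalues have total multiplicity $k$, then for every $P$ the two ranks are both infinite, or both are finite and differ by at most $2k$.

Two further statements, on general normal operators and on unitaries, appear in Sections 10 and 11.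

## 3. Spectrum on a circle through the origin: corners of equal rank

We begin with the operators for which the answer is positive, because they show which shape the counterexample must avoid.

**Lemma C.** Let $K_0$ be compact and normal with $\sigma(K_0)\subset\Gamma$, where $\Gamma$ is a generalized circle through $0$. Then $\operatorname{rank}(I-P)K_0P=\operatorname{rank}PK_0(I-P)\in\{0,1,\dots,\infty\}$ for every projection $P$.

**Proof, line case.** If $\Gamma$ is a line through $0$, then $K_0=e^{i\theta}S$ with $S=S^*$, and $PS(I-P)=((I-P)SP)^*$.

**Proof, circle case.** The purpose here is to pass to a unitary and compare $BB^*$ with $C^*C$. Let $\Gamma$ have center $c\ne0$ and radius $|c|$. Then $U=(K_0-cI)/|c|$ is normal with spectrum in the unit circle, so it is unitary. Subtracting a scalar does not change off-diagonal corners, so the corners of $U$ are those of $K_0$ divided by $|c|$. Write $U=\begin{pmatrix}A&B\\C&E\end{pmatrix}$. The upper left entries of $U^*U=I$ and $UU^*=I$ say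
$$A^*A+C^*C=I,\qquad AA^*+BB^*=I. \tag{5}$$
The block $A=|c|^{-1}(PK_0|_{P\mathcal H}-c)$ is a nonzero scalar plus a compact operator, so it is Fredholm of index $0$: its range is closed and $\dim\ker A=\dim\ker A^*<\infty$. The partial isometry in its polar decomposition maps $(\ker A)^\perp$ onto $\operatorname{ran}A=(\ker A^*)^\perp$. Extending it by a unitary $\ker A\to\ker A^*$ gives a unitary $V$ on $P\mathcal H$ with $A=V|A|$. Then by (5)
$$BB^*=I-AA^*=V(I-|A|^2)V^*=V(I-A^*A)V^*=VC^*CV^*.$$
Since $\operatorname{rank}B=\operatorname{rank}BB^*$ and $\operatorname{rank}C=\operatorname{rank}C^*C$, the ranks agree. $\blacksquare$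

The index enters in an essential way. For the bilateral shift $Ue_n=e_{n+1}$ on $\ell^2(\mathbb Z)$ and $P$ the projection onto the span of $e_0,e_1,\dots$, the block $A$ is the unilateral shift, of index $-1$, and here $C=0$ while $B$ has rank one.

A second observation shows that the *sizes* of the corners cannot distinguish them. Let $N=\begin{pmatrix}A&B\\C&E\end{pmatrix}$ be normal and Hilbert–Schmidt. Comparing upper left entries in $N^*N=NN^*$ gives $A^*A+C^*C=AA^*+BB^*$. Taking traces, and using $\operatorname{tr}A^*A=\operatorname{tr}AA^*<\infty$, we get $\operatorname{tr}C^*C=\operatorname{tr}BB^*$. So the two corners of $\operatorname{diag}((i/4)^j)$ have the same Hilbert–Schmidt norm for every $P$. Theorem 1 must separate their ranks in spite of that.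

## 4. Approximating $K^*$ by polynomials in $K$, and the loss of rank

The natural attack on the question is to take a proof of Wermer's theorem and keep track of ranks. Here is such a proof.

**Theorem (Wermer).** Every compact normal operator $K$ is reductive.

**Proof.** Let $\varepsilon>0$ and let $X=\{|z|\le\varepsilon\}\cup\{\lambda\in\sigma(K):|\lambda|>\varepsilon\}$. The second set is finite, so $X$ is compact with connected complement and contains $\sigma(K)$. Let $g=0$ near the disc and $g=\bar\lambda$ near each of the finitely many remaining points $\lambda$. This $g$ is holomorphic near $X$. Runge's theorem gives a polynomial $p$ with $|p-g|\le\varepsilon$ on $X$, so $|p(z)-\bar z|\le2\varepsilon$ on $\sigma(K)$ and $\|p(K)-K^*\|\le2\varepsilon$. If $(I-P)KP=0$, then $P\mathcal H$ is invariant for every $p(K)$, so $(I-P)p(K)P=0$. Letting $\varepsilon\to0$ gives $(I-P)K^*P=0$, and the adjoint of this is $PK(I-P)=0$. $\blacksquare$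

Now suppose only that $C=(I-P)KP$ has rank $r<\infty$. With $E=(I-P)K(I-P)$,
$$(I-P)K^nP=C\,K^{n-1}P+E\,(I-P)K^{n-1}P ,$$
so by induction the range of $(I-P)K^nP$ lies in $\sum_{i<n}E^i\operatorname{ran}C$. Hence $\operatorname{rank}(I-P)p(K)P\le r\deg p$. The argument stops exactly here. To approximate $K^*$ better one must let $\deg p$ grow, the rank bound grows with it, and the norm limit $(I-P)K^*P$ is known only to be compact. For $r=0$ the bound is $0$ for all degrees, and that is why Wermer's theorem escapes the difficulty.

For $r=1$ the bound even suggests how to build a counterexample: choose $P\mathcal H$ so that $K$ pushes it out in one new direction, and hope that $\bar z$ cannot be produced from finitely many such directions.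

## 5. Four points in the plane, and why the weights matter

**A model in $\mathbb C^4$.** Let $t_1,\dots,t_4$ be distinct nonzero complex numbers, let $K=\operatorname{diag}(t_1^{-1},\dots,t_4^{-1})$, and let
$$M=\{(p(t_1),\dots,p(t_4)):\ p\text{ a polynomial},\ \deg p\le1\},$$
with $P$ the projection onto $M$. Write $x_n=(t_j^n)_j$. As $Kx_1=x_0\in M$ and $Kx_0=x_{-1}$, the corner $(I-P)KP$ has rank at most one. It is not zero: if $1/t_j=p(t_j)$ for all $j$ with $\deg p\le1$, then the nonzero polynomial $zp(z)-1$, of degree at most $2$, would have four roots.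

The other corner has the same rank as its adjoint $(I-P)K^*P$. This rank is $2$ unless some nonzero element of $M$, coming from a polynomial $q$ with $\deg q\le1$, is mapped by $K^*$ into $M$. That means
$$q(t_j)=\bar t_j\,Q(t_j)\qquad(j=1,\dots,4) \tag{6}$$
for some $Q$ with $\deg Q\le1$. Here $Q\not\equiv0$, since otherwise $q$ has four roots. If $q=\beta Q$ for a constant $\beta$, then $\bar t_j=\beta$ at the at least three points where $Q(t_j)\ne0$, contradicting distinctness. Otherwise $\mu=q/Q$ is a Möbius map. No $Q(t_j)$ vanishes, since then $q(t_j)=0$ too and $q,Q$ would be proportional. So $\mu(t_j)=\bar t_j$ for all $j$. Möbius maps preserve cross ratios, and the cross ratio of the $\bar t_j$ is the conjugate of that of the $t_j$. So the cross ratio of $t_1,\dots,t_4$ is real, which means that the four points lie on one generalized circle.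

Hence, for four points not on a generalized circle, the ranks are $1$ and $2$. For example, $1,-1,i$ lie on the unit circle and $2i$ does not, so $K=\operatorname{diag}(1,-1,-i,-i/2)$ and $M=\operatorname{span}\{(1,1,1,1),(1,-1,i,2i)\}$ give ranks $1$ and $2$.

The relation (6) is the mechanism of the whole proof: a dependency in the second corner forces conjugation to agree with a rational function on the points $t_j$.

**Infinitely many points: too small a weight.** To get infinite rank we use infinitely many $t_j$ and polynomials of every degree. We must choose weights $v_j>0$ so that the vectors $\sum_jv_j^{1/2}t_j^ne_j$ lie in $\mathcal H$. One is tempted to let $v_j$ decay very fast to be safe. That fails: the closed span may be all of $\mathcal H$, and then $P=I$ and both corners vanish.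

Concretely, take (1), write $a_j=|t_j|$, and choose $v_j^{1/2}=(4a_j)^{-j}$. Suppose $y=\sum_j\eta_je_j$ is orthogonal to all $\sum_jv_j^{1/2}t_j^ne_j$, $n\ge0$. With $d_j=v_j^{1/2}\bar\eta_j$ we have $\sum_jd_jp(t_j)=0$ for every polynomial $p$. Fix $k$ and $N\ge k$ and use
$$p_N(z)=\prod_{i\le N,\ i\ne k}\frac{1-z/t_i}{1-t_k/t_i}.$$
It equals $1$ at $t_k$ and $0$ at the other $t_i$ with $i\le N$, so $d_k=-\sum_{j>N}d_jp_N(t_j)$. In the denominator, the factors with $i<k$ have modulus at least $3$, and those with $i>k$ have modulus at least $1-4^{-(i-k)}$. So the denominator has modulus at least $\kappa=\prod_{l\ge1}(1-4^{-l})>0$. For $j>N$ each numerator factor satisfies $|1-t_j/t_i|\le1+a_j\le2a_j$, so $|p_N(t_j)|\le\kappa^{-1}(2a_j)^j$. Since $|d_j|\le(4a_j)^{-j}\|y\|$, we get $|d_k|\le\kappa^{-1}\|y\|\sum_{j>N}2^{-j}=\kappa^{-1}\|y\|2^{-N}$. Let $N\to\infty$: $d_k=0$ for all $k$, so $y=0$.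

**The balanced weight.** We therefore need nonzero vectors orthogonal to all polynomials, and the residue theorem offers them: formally, $\sum_jt_j^m/G'(t_j)$ is the sum of all residues of $z^m/G(z)$, which should vanish when $1/G$ is small on large circles. With weight $v_j$, a vector that pairs with $f$ as $\sum_jf(t_j)t_j^k/G'(t_j)$ must have coordinates $\overline{v_j^{-1/2}t_j^k/G'(t_j)}$. The two squared norms involved are
$$\sum_jv_j\,a_j^{2n}\qquad\text{and}\qquad\sum_jv_j^{-1}\,\frac{a_j^{2k}}{|G'(t_j)|^2}.$$
The choice $v_j=w_j=1/|G'(t_j)|$ makes both have the form $\sum_ja_j^{2m}/|G'(t_j)|$. That is the choice in (2).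

## 6. Size of $G$ at its zeros and on intermediate circles

Keep (1), $a_j=|t_j|$, and put $\Pi_n=\prod_{i\le n}a_i$. Note $a_j\ge4^{j-1}$. All constants below depend only on the ratio $4$:
$$\kappa=\prod_{l\ge1}(1-4^{-l})>0,\qquad\kappa_1=\prod_{l\ge0}(1-\tfrac12 4^{-l})>0,\qquad\kappa_2=\prod_{l\ge0}(1+\tfrac12 4^{-l})<\infty .$$

**Step 1: a product inequality.** This is the one inequality that makes all sums converge:
$$a_j^{\,n-j}\,\Pi_j\le\Pi_n\qquad(j\ge1,\ n\ge1). \tag{7}$$
For $j\le n$, monotonicity gives $a_j^{n-j}\le a_{j+1}\cdots a_n=\Pi_n/\Pi_j$. For $j>n$, $\Pi_j=\Pi_na_{n+1}\cdots a_j\le\Pi_na_j^{\,j-n}$.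

**Step 2: a lower bound for $G'(t_j)$.** This controls the weights. Differentiating the product at its zero, $|G'(t_j)|=a_j^{-1}\prod_{i\ne j}|1-t_j/t_i|$. For $i<j$,
$$\Big|1-\frac{t_j}{t_i}\Big|\ge\frac{a_j}{a_i}-1=\frac{a_j}{a_i}\Big(1-\frac{a_i}{a_j}\Big)\ge\frac{a_j}{a_i}\big(1-4^{-(j-i)}\big),$$
and for $i>j$, $|1-t_j/t_i|\ge1-4^{-(i-j)}$. Multiplying, and using $\prod_{i<j}a_j/a_i=a_j^{\,j-1}/\Pi_{j-1}=a_j^{\,j}/\Pi_j$,
$$|G'(t_j)|\ge\kappa^2\,a_j^{\,j-1}/\Pi_j. \tag{8}$$

**Step 3: all moments are finite.** For $m\ge0$, (8) and (7) with $n=m+2$ give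
$$\frac{a_j^m}{|G'(t_j)|}\le\kappa^{-2}a_j^{-1}\,a_j^{\,m+2-j}\,\Pi_j\le\kappa^{-2}\,\frac{\Pi_{m+2}}{a_j},$$
and $\sum_j1/a_j<\infty$. Hence
$$\sum_j\frac{a_j^m}{|G'(t_j)|}<\infty\qquad\text{for all }m\ge0. \tag{9}$$

**Step 4: two-sided bounds on circles.** These serve contour integrals and growth estimates. Let $R_n=2a_n$ and $|z|=R_n$. For $i\le n$ we have $a_i/R_n\le\frac12 4^{-(n-i)}$, so
$$\frac{R_n}{a_i}\big(1-\tfrac12 4^{-(n-i)}\big)\le\Big|1-\frac z{t_i}\Big|\le\frac{R_n}{a_i}\big(1+\tfrac12 4^{-(n-i)}\big).$$
For $i>n$ we have $R_n/a_i\le2\cdot4^{-(i-n)}=\frac12 4^{-(i-n-1)}$, so $|1-z/t_i|$ lies between $1\mp\frac12 4^{-(i-n-1)}$. Multiplying over all $i$,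
$$\kappa_1^2\,\frac{R_n^n}{\Pi_n}\le|G(z)|\le\kappa_2^2\,\frac{R_n^n}{\Pi_n}\qquad(|z|=R_n). \tag{10}$$

## 7. Orthogonality and the rank-one corner

**Step 5: the vectors exist.** For $n\ge0$, $\|x_n\|^2=\sum_ja_j^{2n}/|G'(t_j)|<\infty$ by (9), and $\|x_{-1}\|\le\|x_0\|$ because $a_j\ge1$. Likewise $\|y_k\|^2=\sum_ja_j^{2k}/(w_j|G'(t_j)|^2)=\sum_ja_j^{2k}/|G'(t_j)|<\infty$.

**Step 6: $y_k\in M^\perp$.** We must prove (3). From (2), $\langle x_n,y_k\rangle=\sum_jw_j^{1/2}t_j^n\,w_j^{-1/2}t_j^k/G'(t_j)=\sum_jt_j^{n+k}/G'(t_j)$, so it suffices to show $\sum_jt_j^m/G'(t_j)=0$ for each $m\ge0$. The circle $|z|=R_n$ encloses exactly $t_1,\dots,t_n$, since $a_n<2a_n<4a_n\le a_{n+1}$. By the residue theorem,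
$$\sum_{j\le n}\frac{t_j^m}{G'(t_j)}=\frac1{2\pi i}\oint_{|z|=R_n}\frac{z^m}{G(z)}\,dz .$$
For $n\ge m+1$, the lower bound in (10), followed by (7) with $j=n$ and with $m+1$ in the role of $n$, bounds the modulus by
$$\kappa_1^{-2}R_n^{m+1-n}\Pi_n=\kappa_1^{-2}\,2^{m+1-n}\,a_n^{m+1-n}\,\Pi_n\le\kappa_1^{-2}\,2^{m+1-n}\,\Pi_{m+1}\longrightarrow0\quad(n\to\infty).$$
This proves (3). As the $y_k$ are orthogonal to all $x_n$ with $n\ge0$, they lie in $M^\perp$.

**Step 7: the corner $(I-P)KP$ has rank one.** Let $P$ be the projection onto $M$. By (4), $K$ maps each $x_n$, $n\ge0$, into $M+\mathbb Cx_{-1}$. This space is closed, being the sum of a closed subspace and a finite-dimensional one, so $KM\subset M+\mathbb Cx_{-1}$ and $\operatorname{rank}(I-P)KP\le1$. The rank is not $0$: since $Kx_0=x_{-1}$, it suffices that $x_{-1}\notin M$. The function $1/(zG(z))$ has residue $1/G(0)=1$ at $0$, so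
$$1+\sum_{j\le n}\frac1{t_jG'(t_j)}=\frac1{2\pi i}\oint_{|z|=R_n}\frac{dz}{zG(z)},$$
whose modulus is at most $\kappa_1^{-2}\Pi_n/R_n^n\le\kappa_1^{-2}2^{-n}\to0$, because $\Pi_n\le a_n^n$. Hence $\langle x_{-1},y_0\rangle=\sum_j1/(t_jG'(t_j))=-1\ne0$. So $x_{-1}\notin M$, and the rank is exactly $1$. (Wermer's theorem gives the same once the other corner is known to be nonzero.)

So far the geometry of the $t_j$ has played no role. The line hypothesis enters only at the end of the next section.

## 8. A finite-rank second corner forces the points onto a line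

Suppose, for contradiction, that $\operatorname{rank}PK(I-P)=\operatorname{rank}(I-P)K^*P=r<\infty$. In the four-point model a dependency meant $K^*x\in M$ with $M$ consisting of polynomials, and $Q$ in (6) came for free. Here $M$ is a closure, so membership in $M$ does not directly produce a polynomial $Q$. We rebuild $Q$ from the vectors $y_k$.

**Step 8: a dependency becomes a system of moment conditions.** The $r+1$ vectors $(I-P)K^*x_0,\dots,(I-P)K^*x_r$ lie in an $r$-dimensional space. So there is a polynomial $q(z)=\sum_{n=0}^rq_nz^n\not\equiv0$ with $\sum_nq_n(I-P)K^*x_n=0$. Take the inner product with $y_k$. Since $y_k\in M^\perp$, the factor $I-P$ may be dropped, and $K^*e_j=\bar t_j^{\,-1}e_j$. Hence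
$$\sum_jc_j\,t_j^k=0\quad(k\ge0),\qquad c_j:=\frac{q(t_j)}{\bar t_j\,G'(t_j)}. \tag{11}$$
For the size of $c_j$, choose $C_q$ with $|q(t)|\le C_q|t|^r$ for $|t|\ge1$. By (8),
$$|c_j|\le C\,a_j^{\,r-j}\,\Pi_j,\qquad C=C_q\kappa^{-2}. \tag{12}$$
Moreover $|c_j|a_j^m\le C_qa_j^{m+r}/|G'(t_j)|$, so $\sum_j|c_j|a_j^m<\infty$ for all $m\ge0$ by (9).

**Step 9: an entire function that interpolates $q(t)/\bar t$.** We want a function $Q$ with $\bar t_jQ(t_j)=q(t_j)$. Let
$$S(z)=\sum_j\frac{c_j}{z-t_j},\qquad Q=GS .$$
On a compact set all but finitely many $|z-t_j|$ are at least $1$. Since $\sum|c_j|<\infty$, the series converges locally uniformly off $\{t_j\}$, and $S$ has at most simple poles, at the $t_j$, with residues $c_j$. The simple zeros of $G$ cancel these poles, so $Q$ is entire and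
$$Q(t_j)=G'(t_j)\,c_j=\frac{q(t_j)}{\bar t_j}\qquad\text{for all }j. \tag{13}$$

**Step 10: $Q$ is a polynomial.** On $|z|=R_n$ the function $G$ has size about $R_n^n/\Pi_n$, so $S$ must be shown to be correspondingly small. This is where (11) is used. From
$$\frac{z^m}{z-t}=\frac{t^m}{z-t}+\sum_{l<m}z^{m-1-l}\,t^l$$
and (11) we get, for every $m\ge0$,
$$z^mS(z)=\sum_j\frac{c_j\,t_j^m}{z-t_j}. \tag{14}$$
Let $n>r$, $|z|=R_n$, $m=n-r$. By (12) and (7), $|c_j|a_j^{n-r}\le C\,a_j^{n-j}\,\Pi_j\le C\,\Pi_n$ for every $j$. Next, $|z-t_j|\ge2a_n-a_j\ge a_n$ for $j\le n$. For $j>n$ we have $a_j\ge4a_n$, so $|z-t_j|\ge a_j-2a_n\ge a_j/2$. Hence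
$$\sum_j\frac1{|z-t_j|}\le\frac n{a_n}+\sum_{j>n}\frac2{a_j}\le\frac n{a_n}+\frac2{a_n}\sum_{l\ge1}4^{-l}=\frac n{a_n}+\frac2{3a_n}\le\frac{n+1}{a_n}.$$
By (14), $|S(z)|\le C\,R_n^{r-n}\,\Pi_n\,(n+1)/a_n$. With the upper bound in (10),
$$|Q(z)|\le C\kappa_2^2\,R_n^r\,\frac{n+1}{a_n}=2C\kappa_2^2\,(n+1)\,R_n^{r-1}\le2C\kappa_2^2\,R_n^r,$$
because $n+1\le2\cdot4^{n-1}\le R_n$ for $n\ge1$. Cauchy's estimates on these circles bound the coefficient of $z^l$ in $Q$ by $2C\kappa_2^2R_n^{r-l}$, which tends to $0$ for $l>r$. So $Q$ is a polynomial.

**Step 11: conjugation agrees with a rational function.** By (13), $\bar t_jQ(t_j)=q(t_j)$ for all $j$, the infinite version of (6). If $Q\equiv0$, then $q$ would vanish at all $t_j$, which is impossible. So $\rho=q/Q$ is a rational function and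
$$\bar t_j=\rho(t_j)\qquad\text{for all but finitely many }j. \tag{15}$$
Since $t_j\to\infty$ and $|\rho(t_j)|=|t_j|\to\infty$, $\rho$ is nonconstant and $\rho(\infty)=\infty$.

**Step 12: $\rho$ is affine.** We use that conjugation is an involution. Let $\rho^\#(z)=\overline{\rho(\bar z)}$, a rational function of the same degree as $\rho$. For the $j$ in (15),
$$\rho^\#(\rho(t_j))=\rho^\#(\bar t_j)=\overline{\rho(t_j)}=t_j .$$
The rational functions $\rho^\#\circ\rho$ and $z$ agree at infinitely many points, so they are equal. Degrees of rational functions multiply under composition, so $(\deg\rho)^2=1$ and $\deg\rho=1$. As $\rho(\infty)=\infty$, we get $\rho(z)=\alpha z+\beta$.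

**Step 13: the contradiction.** Subtracting (15) for two large indices, $\overline{t_j-t_i}=\alpha(t_j-t_i)$. As $t_i\ne t_j$ for $i\neq j$, $|\alpha|=1$. Writing $\alpha=e^{-2i\theta}$, the set $\{u:\bar u=\alpha u\}$ is $e^{i\theta}\mathbb R$, a line through $0$. Fixing $i$, all $t_j$ with $j$ large lie on the line $t_i+e^{i\theta}\mathbb R$. This contradicts the hypothesis that no line contains all but finitely many $t_j$. Hence $\operatorname{rank}PK(I-P)=\infty$, and with Step 7 the proof of Theorem 1 is complete. $\blacksquare$

## 9. Inversion, lacunary subsequences, and the classification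

To pass from Theorem 1 to Theorem 2 we need to locate a sequence as in Theorem 1 among the reciprocals of the eigenvalues of a given operator.

**Lemma A.** If $\mathcal H_0$ reduces $T$ and $P_0$ is a projection on $\mathcal H_0$, then $P=P_0\oplus0$ satisfies $\operatorname{rank}(I-P)TP=\operatorname{rank}(I-P_0)T_0P_0$ and $\operatorname{rank}PT(I-P)=\operatorname{rank}P_0T_0(I-P_0)$, where $T_0=T|_{\mathcal H_0}$. Replacing $T$ by $T-a$ changes neither corner.

**Proof.** With $T=T_0\oplus T_1$ the corners are $(I-P_0)T_0P_0\oplus0$ and $P_0T_0(I-P_0)\oplus0$. The last claim holds because $(I-P)P=P(I-P)=0$. $\blacksquare$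

**Lemma B.** Let $T\subset\mathbb C\setminus\{0\}$ be such that for no $R>0$ is $\{t\in T:|t|>R\}$ contained in a line. Then $T$ contains a sequence satisfying the hypotheses of Theorem 1.

**Proof.** $T$ is unbounded, because the empty set lies in a line. There are two cases.

Suppose some line $L$ has $T\cap L$ unbounded. Then $T\setminus L$ is also unbounded: if it lay in $|t|\le R$, then $\{t\in T:|t|>R\}\subset L$. Choose $t_j\in T$ alternately in $L$ and off $L$, with $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$. A line containing all but finitely many $t_j$ shares infinitely many points with $L$, hence equals $L$. But infinitely many $t_j$ are off $L$, a contradiction.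

Otherwise every line meets $T$ in a bounded set. Choose any sequence in $T$ with $|t_1|\ge1$, $|t_{j+1}|\ge4|t_j|$. Since $|t_j|\to\infty$, each line contains only finitely many of its terms. $\blacksquare$

**Inversion.** The map $z\mapsto1/(z-a)$ carries generalized circles through $a$ (minus $a$) onto lines (minus $0$ when the line passes through $0$), and every line arises in this way. To see this, translate so that $a=0$ and put $t=1/z$. A line not through $0$ is $\operatorname{Re}(\bar bt)=1$ with $b\ne0$. Multiplying $\operatorname{Re}(\bar b/z)=1$ by $|z|^2$ gives $\operatorname{Re}(\bar b\bar z)=\operatorname{Re}(bz)=|z|^2$, that is, $|z-\bar b/2|=|b|/2$. Every circle through $0$ has this form. A line $\operatorname{Re}(\bar bt)=0$ through $0$ corresponds to the line $\operatorname{Re}(bz)=0$.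

**Proof of Theorem 2, (a)⇒(b).** This is immediate from the definition.

**Proof of Theorem 2, (b)⇒(c).** Suppose (c) fails; we find a bad projection. Let $T=\{1/\lambda:\lambda\ne0\text{ an eigenvalue of }K\}$. For every $R$ the set $\{t\in T:|t|\le R\}$ is finite, because a compact normal operator has finitely many eigenvalues with $|\lambda|\ge1/R$. So "all but finitely many $t\in T$" and "all $t\in T$ with $|t|>R$, for some $R$" impose the same condition. By inversion at $a=0$, the failure of (c) says exactly that no set $\{t\in T:|t|>R\}$ lies in a line. Lemma B gives $(t_j)$ in $T$. Choose unit eigenvectors $e_j$ with $Ke_j=t_j^{-1}e_j$. They are orthonormal, since $K$ is normal and the eigenvalues are distinct, and their closed span reduces $K$, since $K^*e_j=\bar t_j^{\,-1}e_j$. Theorem 1 on this span and Lemma A give $P$ with $\operatorname{rank}(I-P)KP=1$ and $\operatorname{rank}PK(I-P)=\infty$. So (b) fails.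

**Proof of Theorem 2, (c)⇒(a) and the rank bound.** Let $\Gamma$ be the generalized circle in (c). The exceptional nonzero eigenvalues are finite in number, each of finite multiplicity. Let $K_0$ agree with $K$ on the orthogonal complement of the exceptional eigenspaces and be $0$ on them. Then $K=K_0+F$ with $\operatorname{rank}F=k$, and $K_0$ is compact and normal with $\sigma(K_0)\subset\Gamma$, because $0\in\Gamma$. By Lemma C the two corners of $K_0$ have a common rank $s\in\{0,1,\dots,\infty\}$. Each corner of $K$ differs from that of $K_0$ by a corner of $F$, of rank at most $k$. If $s=\infty$, both corners of $K$ have infinite rank. If $s<\infty$, both have finite ranks within $k$ of $s$, so they differ by at most $2k$. This is the stated bound, and it implies (a). $\blacksquare$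

In particular the line hypothesis in Theorem 1 cannot be dropped: if a line contains all but finitely many $t_j$, then (c) holds for $K$, and by (a) no projection has the two ranks $1$ and $\infty$.

## 10. Eigenvalues of almost reductive normal operators

Since corners do not change when a scalar is subtracted, the same argument applies around every point $a$ of the plane.

**Theorem 3.** If $D$ is normal and almost reductive, then every $a\in\mathbb C$ has a punctured neighbourhood in which all eigenvalues of $D$ lie on one generalized circle through $a$. Consequently the point spectrum $\sigma_p(D)$ lies in a finite union of circles and lines.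

**Proof, local statement.** Let $T=\{1/(z-a):z\in\sigma_p(D),\ z\ne a\}$. If $\{t\in T:|t|>R\}$ lay in a line for some $R>0$, then by inversion all eigenvalues with $0<|z-a|<1/R$ would lie on one generalized circle through $a$. So if no punctured neighborhood of $a$ has the stated property, Lemma B applies to $T$ and gives a sequence $(t_j)$ in $T$. Unit eigenvectors $e_j$ of $D$ for the distinct eigenvalues $a+t_j^{-1}$ are orthonormal, and their closed span reduces $D$. On that span $D-a$ is an operator as in Theorem 1. By Theorem 1 and Lemma A, $D$ is not almost reductive.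

**Proof, global statement.** The set $\overline{\sigma_p(D)}$ is compact. Cover it by finitely many open discs, centered at points $a_i$, in each of which the eigenvalues other than $a_i$ lie on a generalized circle $\Gamma_i$ through $a_i$. Since $a_i\in\Gamma_i$, the center causes no exception, and $\sigma_p(D)\subset\bigcup_i\Gamma_i$. $\blacksquare$

## 11. Unitary operators and the bilateral shift

For unitaries the obstruction is of a different kind: the shift of Section 2.

**Theorem 4.** A unitary $U$ is almost reductive if and only if no direct summand of $U$ is unitarily equivalent to the bilateral shift of infinite multiplicity. In particular every *reductive* unitary is almost reductive.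

The *absolutely continuous part* of a unitary $U$ is its restriction to the reducing subspace of those $x$ whose spectral measure $\langle E(\cdot)x,x\rangle$ is absolutely continuous with respect to Lebesgue measure on the circle. For example, a bilateral shift with wandering space $L$ is multiplication by $e^{i\theta}$ on $L^2(\mathbb T;L)$, where $f$ has spectral measure $\|f(\theta)\|^2\,d\theta/2\pi$. So a bilateral shift is absolutely continuous. We use one outside result, the Birman–Krein theorem (M. Sh. Birman and M. G. Krein, *On the theory of wave operators and scattering operators*, Dokl. Akad. Nauk SSSR 144 (1962)): if $U,U'$ are unitary and $U-U'$ is trace class, then their absolutely continuous parts are unitarily equivalent.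

**Step 1: a shift summand prevents almost reductivity.** If $U$ has a reducing subspace $\bigoplus_{n\in\mathbb Z}U^nL$ with $\dim L=\infty$, let $P$ be the projection onto $\bigoplus_{n\ge0}U^nL$. By the computation in Section 2 and Lemma A, $(I-P)UP=0$ and $\operatorname{rank}PU(I-P)=\dim L=\infty$.

For the converse, let $U$ be unitary and not almost reductive. Choose $P$, with range $M$, such that $U=\begin{pmatrix}A&B\\C&E\end{pmatrix}$ has $\operatorname{rank}C<\infty=\operatorname{rank}B$. The plan is to change $U$ by a finite-rank operator to a unitary for which $M$ is invariant with infinite codimension of the image in $M$. That unitary visibly has a shift summand, and Birman–Krein returns the summand to $U$.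

**Step 2: $A$ is a finite-rank perturbation of an isometry with infinite defect.** By (5), $|A|=(I-C^*C)^{1/2}$, and $I-|A|=f(C^*C)$ with $f(s)=1-\sqrt{1-s}$, $f(0)=0$, so $I-|A|$ has finite rank. Let $A=V|A|$ be the polar decomposition, with $V$ a partial isometry with initial space $(\ker A)^\perp$. If $Ax=0$, then $x=C^*Cx$. So $\ker A\subset\operatorname{ran}C^*C$ is finite-dimensional. Also $A-V=V(|A|-I)$ has finite rank. Next, $AA^*=V|A|^2V^*=VV^*-VC^*CV^*$, so by (5)
$$I-VV^*=BB^*-VC^*CV^* .$$
Here $BB^*$ has infinite rank and the other term has finite rank, so $\dim(\operatorname{ran}V)^\perp=\infty$ in $M$. Extend $V$ by an isometry $\ker A\to(\operatorname{ran}V)^\perp$ to an isometry $V'$ on $M$. Since $\ker A$ is finite-dimensional, $V'-A$ has finite rank and $\dim(M\ominus V'M)=\infty$.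

**Step 3: correct $U$ to a unitary $U'$ with $U'|_M=V'$.** Let $J=U|_M:M\to\mathcal H$ and $J'=V':M\to M\subset\mathcal H$. Both are isometries, and $J-J'=(A-V')+C$ has finite rank. Let $N=\ker(J-J')$ and $N'=M\ominus N$, so $\dim N'<\infty$. The spaces $JN'$ and $J'N'$ both have dimension $\dim N'$. Isometries preserve orthogonality, so $JN'\perp JN$ and $J'N'\perp J'N=JN$. On the finite-dimensional space $\mathcal E=JN'+J'N'$, the isometry $Jx\mapsto J'x$ $(x\in N')$ from $JN'$ onto $J'N'$ extends to a unitary, because the complements of $JN'$ and $J'N'$ in $\mathcal E$ have equal dimension. Let $W$ be this unitary on $\mathcal E$ and $W=I$ on $\mathcal E^\perp\supset JN$. For $x\in N'$ we have $WJx=J'x$, and for $x\in N$ we have $WJx=Jx=J'x$. So $WJ=J'$. The unitary $U'=WU$ satisfies $U'|_M=V'$, and $U'-U=(W-I)U$ has finite rank.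

**Step 4: find the shift in $U'$ and transfer it to $U$.** We have $U'M=V'M\subset M$, and $L=M\ominus U'M$ is infinite-dimensional. For $n>m$, $U'^{\,n-m}L\subset U'M\perp L$, and applying $U'^{\,m}$ gives $U'^nL\perp U'^mL$. So the spaces $U'^nL$, $n\in\mathbb Z$, are mutually orthogonal. Their closed sum reduces $U'$, and $U'$ acts there as the bilateral shift of infinite multiplicity, which lies inside the absolutely continuous part of $U'$. Since $U'-U$ has finite rank, it is trace class, and the Birman–Krein theorem makes the absolutely continuous parts of $U$ and $U'$ unitarily equivalent. Hence $U$ has a direct summand of the same kind.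

**Step 5: reductive unitaries.** If a unitary $U$ has a bilateral shift summand $\bigoplus_{n\in\mathbb Z}U^nL$ of any multiplicity $\dim L\ge1$, then $\bigoplus_{n\ge0}U^nL$ is invariant but not reducing, since $U^*L=U^{-1}L$ is orthogonal to it. So a reductive unitary has no such summand, and by the equivalence just proved it is almost reductive. $\blacksquare$
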